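\title{Sobolev spaces of mixed smoothness with Freud weights and the decay of orthogonal polynomial coefficients}

\begin{abstract}
Let $\mu$ be the probability measure on $\mathbb{R}^d$ with density $\prod_{i=1}^d\exp(-a|x_i|^\lambda+b)$. For every even integer $\lambda\ge2$ we prove that the norm of the Sobolev space $W^r_2(\mathbb{R}^d;\mu)$ of mixed smoothness $r$ is equivalent to the $\ell^2$ norm of the coefficients in the orthonormal polynomials of $\mu$, taken with the weights $\prod_i(k_i+1)^{(1-1/\lambda)r}$. For $\lambda>4$ this proves a conjecture stated by Dinh D\~ung. The proof is self-contained: on high degrees, differentiation is a small perturbation of $\kappa k^{1-1/\lambda}$ times a Toeplitz operator whose symbol has no zeros in the closed unit disc. We also find the sharp constants of the equivalence in the limit of high degrees and, using published Jackson and Bernstein inequalities, extend the equivalence to all real $\lambda>1$.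
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two ways to measure smoothness}
Fix a real number $\lambda>1$ and a constant $a>0$, and choose $b\in\mathbb{R}$ so that the Freud weight
\[
w(x):=\exp(-a|x|^\lambda+b),\qquad x\in\mathbb{R},
\]
is a probability density. Let $\mu$ be the probability measure on $\mathbb{R}^d$, $d\ge1$, with density $w(\boldsymbol{x}):=\prod_{i=1}^dw(x_i)$. Functions may be complex valued. We write $\langle f,g\rangle=\int f\bar g\,d\mu$ and $\|f\|=\langle f,f\rangle^{1/2}$ for the inner product and norm of $L_2(\mathbb{R}^d;\mu)$, and use the same symbols in $\ell^2$. The letters $C,c$ denote positive constants that may depend on $\lambda,a,r,d$ and on fixed auxiliary exponents, but never on the function or sequence considered; $\asymp$ means two-sided bounds with such constants.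

Since $w$ is bounded below on compact sets, functions in $L_2(\mathbb{R}^d;\mu)$ are locally square integrable. A locally integrable $g$ is the weak derivative $D^{\boldsymbol{k}}f$, $\boldsymbol{k}\in\mathbb{N}_0^d$, if $\int g\varphi\,d\boldsymbol{x}=(-1)^{|\boldsymbol{k}|_1}\int f\,D^{\boldsymbol{k}}\varphi\,d\boldsymbol{x}$ for all $\varphi\in C_c^\infty(\mathbb{R}^d)$. For $r\in\mathbb{N}$, the Sobolev space of mixed smoothness $W^r_2(\mathbb{R}^d;\mu)$ consists of all $f\in L_2(\mathbb{R}^d;\mu)$ whose weak derivatives $D^{\boldsymbol{k}}f$ with $|\boldsymbol{k}|_\infty\le r$ lie in $L_2(\mathbb{R}^d;\mu)$, with norm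
\[
\|f\|_{W^r_2}:=\Big(\sum_{|\boldsymbol{k}|_\infty\le r}\|D^{\boldsymbol{k}}f\|^2\Big)^{1/2}.
\]
Thus $f$ may be differentiated $r$ times in each variable simultaneously. The space is complete, because convergence in $L_2(\mathbb{R}^d;\mu)$ lets one pass to the limit in the identity that defines a weak derivative.

Let $(p_k)_{k\ge0}$ be the orthonormal polynomials for the univariate weight $w$, with $\deg p_k=k$ and positive leading coefficients. They form a basis of $L_2(\mathbb{R};\mu)$: if $f$ is orthogonal to all polynomials, then $z\mapsto\int f(x)e^{izx}w(x)\,dx$ is analytic near the real axis and all its derivatives at $0$ vanish, so $fw$ has zero Fourier transform. Hence the products $H_{\boldsymbol{k}}(\boldsymbol{x}):=\prod_{i=1}^dp_{k_i}(x_i)$, $\boldsymbol{k}\in\mathbb{N}_0^d$, form an orthonormal basis of $L_2(\mathbb{R}^d;\mu)$, and $f=\sum_{\boldsymbol{k}}\hat f_{\boldsymbol{k}}H_{\boldsymbol{k}}$ with $\hat f_{\boldsymbol{k}}:=\langle f,H_{\boldsymbol{k}}\rangle$. Put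
\[
\theta:=1-1/\lambda,\qquad r_\lambda:=\theta r,
\]
and let $\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$ be the Hilbert space of all $f\in L_2(\mathbb{R}^d;\mu)$ with
\[
\|f\|_{\mathcal{H}^{r_\lambda}}:=\Big(\sum_{\boldsymbol{k}\in\mathbb{N}_0^d}\prod_{i=1}^d(k_i+1)^{2r_\lambda}\,|\hat f_{\boldsymbol{k}}|^2\Big)^{1/2}<\infty .
\]

The first norm measures smoothness by derivatives, the second by decay of coefficients. For $\lambda=2$ they are easy to compare. The $p_k$ are then normalized Hermite polynomials and $p_k'=\sqrt{2ak}\,p_{k-1}$ (Example~\ref{ex:hermite}), so for $d=1$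
\[
\|f^{(r)}\|^2=(2a)^r\sum_{k\ge r}k(k-1)\cdots(k-r+1)\,|\hat f_k|^2 ,
\]
and each derivative costs a factor $k^{1/2}=k^\theta$. For general even $\lambda$, the component of $p_k'$ along $p_{k-1}$ equals $k/\alpha_k$, where $\alpha_k$ is the ratio of the leading coefficients of $p_{k-1}$ and $p_k$, and we shall see that $\alpha_k\asymp k^{1/\lambda}$. So the natural guess is that a derivative costs $k^{1-1/\lambda}$ and that the two norms are equivalent.

It is known that $\|f\|_{W^r_2}\le C\|f\|_{\mathcal{H}^{r_\lambda}}$ for $f\in W^r_2(\mathbb{R}^d;\mu)$, for every even integer $\lambda$ and every $r\in\mathbb{N}$, and that the two norms are equivalent for $\lambda=2$ and $\lambda=4$. The following conjecture is stated in \cite{Dung}: \emph{for every $r\in\mathbb{N}$ and every even integer $\lambda>4$,}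
\begin{equation}\label{eq:conj}
\|f\|_{\mathcal{H}^{r_\lambda}}\le C\|f\|_{W^r_2},\qquad f\in W^r_2(\mathbb{R}^d;\mu).
\end{equation}
This is the delicate direction. For even $\lambda$ the derivative $p_k'$ has components along $p_{k-1},p_{k-3},\dots,p_{k-\lambda+1}$, all of order $k^\theta$. An upper bound for $\|f'\|$ may add them up, whereas \eqref{eq:conj} requires that the contributions of different $p_k'$ do not cancel.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\lambda\ge2$ be an even integer and $r,d\in\mathbb{N}$. If $f\in L_2(\mathbb{R}^d;\mu)$ has weak derivatives $D^{\boldsymbol{k}}f\in L_2(\mathbb{R}^d;\mu)$ for the $2^d$ indices $\boldsymbol{k}\in\{0,r\}^d$, then $f\in\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$ and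
\[
\|f\|^2_{\mathcal{H}^{r_\lambda}}\le C\sum_{\boldsymbol{k}\in\{0,r\}^d}\|D^{\boldsymbol{k}}f\|^2\le C\|f\|^2_{W^r_2}.
\]
Conversely, $\mathcal{H}^{r_\lambda}(\mathbb{R}^d)\subset W^r_2(\mathbb{R}^d;\mu)$ continuously. Hence $W^r_2(\mathbb{R}^d;\mu)=\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$ with equivalent norms, and \eqref{eq:conj} holds.
\end{theorem}

The method also gives the exact constants for functions that contain only high degrees.

\begin{theorem}\label{thm:B}
Let $\lambda\ge2$ be an even integer, $r,d\in\mathbb{N}$, and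
\[
\kappa:=(\lambda a)^{1/\lambda}\binom{\lambda-1}{\lambda/2}^{-(1-1/\lambda)}.
\]
Let $Y_n$ be the set of all $0\ne f\in W^r_2(\mathbb{R}^d;\mu)$ with $\hat f_{\boldsymbol{k}}=0$ unless $\min_ik_i\ge n$. Then
\[
\lim_{n\to\infty}\inf_{f\in Y_n}\frac{\|f\|_{W^r_2}}{\|f\|_{\mathcal{H}^{r_\lambda}}}=\Big(\kappa\binom{\lambda-2}{\lambda/2-1}\Big)^{rd},\qquad
\lim_{n\to\infty}\sup_{f\in Y_n}\frac{\|f\|_{W^r_2}}{\|f\|_{\mathcal{H}^{r_\lambda}}}=\big(\kappa\,2^{\lambda-2}\big)^{rd}.
\]
\end{theorem}

For $\lambda=2$ both limits equal $(2a)^{rd/2}$, as the Hermite formula predicts. For $\lambda\ge4$ they differ, so the two norms are then not asymptotically proportional.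

\begin{theorem}\label{thm:C}
For every real $\lambda>1$ and all $r,d\in\mathbb{N}$, $W^r_2(\mathbb{R}^d;\mu)=\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$ with equivalent norms.
\end{theorem}

The definitions also make sense for $\lambda=1$, but there the statement fails: $r_\lambda=0$, so $\mathcal{H}^0=L_2(\mathbb{R}^d;\mu)$ contains the indicator function of a cube, which is not in $W^r_2$.

The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} rely on no cited result. Section~\ref{sec:matrix} computes the matrix of $d/dx$ in the basis $(p_k)$, and Section~\ref{sec:four} shows the whole argument for $\lambda=4$. Section~\ref{sec:freud} finds the asymptotics of the matrix entries, Section~\ref{sec:A} inverts the matrix on high degrees, and Section~\ref{sec:B} computes the range of its symbol. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C} by a different method, from two published univariate inequalities.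

\section{The matrix of differentiation}\label{sec:matrix}

In Sections~\ref{sec:matrix}--\ref{sec:B}, $\lambda=2m$ is an even integer. Put $Q(x):=ax^\lambda$, so that $w'=-Q'w$. Evenness of $\lambda$ is used in two ways: $w$ is smooth, and $Q'(x)=\lambda ax^{\lambda-1}$ is a polynomial, which will make the matrix of differentiation banded.

Since $w$ is even, $p_k$ has the parity of $k$, and the three-term recurrence reads
\[
xp_k=\alpha_{k+1}p_{k+1}+\alpha_kp_{k-1},\qquad \alpha_k>0\ (k\ge1),\quad \alpha_0:=0 .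
\]
If $\gamma_k$ is the leading coefficient of $p_k$, then $\alpha_k=\gamma_{k-1}/\gamma_k$. Let $J$ be the Jacobi matrix on $\mathbb{N}_0$ with $J_{k,k-1}=J_{k-1,k}=\alpha_k$ and all other entries $0$. It is the matrix of multiplication by $x$, so $\langle x^Np_j,p_k\rangle=(J^N)_{k,j}$. Expanding the matrix product, $(J^N)_{k,j}$ is a sum over all walks of length $N$ from $k$ to $j$ in $\mathbb{N}_0$ with steps $\pm1$; the \emph{weight} of a walk is the product of the $\alpha$'s along its steps, a traversal of the edge $\{i-1,i\}$ contributing $\alpha_i$.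

We shall often use that a shift of indices has norm at most one on $\ell^2$, so that a matrix with finitely many nonzero diagonals satisfies
\begin{equation}\label{eq:banded}
\|M\|_{\ell^2\to\ell^2}\le\sum_l\sup_i|M_{i,i+l}| .
\end{equation}

For a polynomial $p$ put $\delta p:=Q'p-p'$, so that $(pw)'=-w\,\delta p$. Integration by parts shows that $\delta$ is adjoint to differentiation: $\langle\delta p,\tilde p\rangle=\langle p,\tilde p'\rangle$ for polynomials $p,\tilde p$.

\begin{lemma}\label{lem:matrix}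
For $k>j\ge0$ let $d_{jk}:=\lambda a\,(J^{\lambda-1})_{k,j}$. Then
\begin{equation}\label{eq:delta}
\delta p_j=\sum_{k>j}d_{jk}p_k,\qquad p_k'=\sum_{j<k}d_{jk}p_j,
\end{equation}
$d_{jk}=0$ unless $k=j+2i+1$ with $0\le i\le m-1$, and
\begin{equation}\label{eq:string}
k=\lambda a\,\alpha_k\,(J^{\lambda-1})_{k,k-1},\qquad k\ge1.
\end{equation}
\end{lemma}

\begin{proof}
For $k\le j$ we have $\langle\delta p_j,p_k\rangle=\langle p_j,p_k'\rangle=0$, since $\deg p_k'<j$. For $k>j$ we have $\langle p_j',p_k\rangle=0$, hence $\langle p_j,p_k'\rangle=\langle\delta p_j,p_k\rangle=\langle Q'p_j,p_k\rangle=d_{jk}$. This is \eqref{eq:delta}. A walk of odd length $\lambda-1$ from $k$ to $j$ exists only if $k-j$ is odd and at most $\lambda-1$. Comparing leading coefficients in the second formula of \eqref{eq:delta} gives $d_{k-1,k}=k\gamma_k/\gamma_{k-1}=k/\alpha_k$, which is \eqref{eq:string}.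
\end{proof}

\begin{example}\label{ex:hermite}
For $\lambda=2$, \eqref{eq:string} reads $k=2a\alpha_k^2$, and \eqref{eq:delta} gives $p_k'=2a\alpha_kp_{k-1}=\sqrt{2ak}\,p_{k-1}$.
\end{example}

A walk of length $\lambda-1$ on $\mathbb{Z}$ from $j+2i+1$ to $j$ has exactly $m-1-i$ upward steps. The number of such walks is therefore $q_i$, where
\begin{equation}\label{eq:q}
q_i:=\binom{2m-1}{m-1-i},\qquad q(\zeta):=\sum_{i=0}^{m-1}q_i\zeta^i .
\end{equation}
Note that $q_0=\binom{\lambda-1}{\lambda/2}$, $q_{m-1}=1$, and $q(1)=\frac12\,2^{2m-1}=2^{\lambda-2}$.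

For an arbitrary sequence $c=(c_k)_{k\ge0}$ define $(\mathbf{D}c)_j:=\sum_{k>j}d_{jk}c_k$, a sum of at most $m$ terms. For sequences indexed by $\mathbb{N}_0^d$, let $\mathbf{D}_i$ denote $\mathbf{D}$ acting in the $i$th index; these operators commute. The next lemma says that $\mathbf{D}$ represents weak differentiation. It needs no information on intermediate derivatives, which is why the indices in $\{0,r\}^d$ suffice in Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:weak}
If $f\in L_2(\mathbb{R}^d;\mu)$ has a weak derivative $D^{\boldsymbol{k}}f\in L_2(\mathbb{R}^d;\mu)$, then the coefficient sequence of $D^{\boldsymbol{k}}f$ is $\mathbf{D}_1^{k_1}\cdots\mathbf{D}_d^{k_d}\hat f$.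
\end{lemma}

\begin{proof}
Let $\chi\in C_c^\infty(\mathbb{R}^d)$ with $0\le\chi\le1$ and $\chi=1$ near $0$, and let $\chi_R:=\chi(\cdot/R)$. Then $\chi_RH_{\boldsymbol{j}}w$ is a test function, so
\[
\int D^{\boldsymbol{k}}f\,\chi_RH_{\boldsymbol{j}}w\,d\boldsymbol{x}=(-1)^{|\boldsymbol{k}|_1}\int f\,D^{\boldsymbol{k}}(\chi_RH_{\boldsymbol{j}}w)\,d\boldsymbol{x}.
\]
Every derivative of $H_{\boldsymbol{j}}w$ is a polynomial times $w$, and $fPw$ is integrable for each polynomial $P$. In the Leibniz expansion of the right side, the terms in which a derivative falls on $\chi_R$ are $O(1/R)$, and dominated convergence applies to the remaining term and to the left side. Since $(pw)'=-w\,\delta p$ in each variable, the limit $R\to\infty$ gives $\langle D^{\boldsymbol{k}}f,H_{\boldsymbol{j}}\rangle=\langle f,\delta_1^{k_1}\cdots\delta_d^{k_d}H_{\boldsymbol{j}}\rangle$, with $\delta_i$ acting in $x_i$. Iterating \eqref{eq:delta} gives $\delta^kp_j=\sum_l(\mathbf{D}^k)_{jl}p_l$, a finite sum with real coefficients,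 and the claim follows.
\end{proof}

\section{The case $\lambda=4$}\label{sec:four}

Let $\lambda=4$ and $d=r=1$. There are three walks of length $3$ from $k$ to $k-1$, with weights $\alpha_k\alpha_{k+1}^2$, $\alpha_k^3$, $\alpha_k\alpha_{k-1}^2$, and one from $k$ to $k-3$. Lemma~\ref{lem:matrix} gives
\[
p_k'=4a\alpha_k(\alpha_{k-1}^2+\alpha_k^2+\alpha_{k+1}^2)\,p_{k-1}+4a\alpha_k\alpha_{k-1}\alpha_{k-2}\,p_{k-3},\qquad
k=4a\alpha_k^2(\alpha_{k-1}^2+\alpha_k^2+\alpha_{k+1}^2).
\]

\emph{Asymptotics.} Let $y_k:=\alpha_k^2/\sqrt k$. The second identity gives $y_k^2\le1/(4a)$, so $\overline y:=\limsup y_k$ and $\underline y:=\liminf y_k$ are finite. Divide the identity by $4ak$. Along a subsequence with $y_k\to\overline y$ we get $1/(4a)\ge\overline y(\overline y+2\underline y)$, and along one with $y_k\to\underline y$ we get $1/(4a)\le\underline y(\underline y+2\overline y)$. Hence $\overline y=\underline y$ and $3\overline y^2=1/(4a)$. So $\alpha_k\sim Ak^{1/4}$ with $A^4=1/(12a)$, and the two coefficients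 in $p_k'$ behave like $3\kappa k^{3/4}$ and $\kappa k^{3/4}$, where $\kappa=4aA^3$.

\emph{An estimate on high degrees.} Let $f$ be a polynomial with $\hat f_k=0$ for $k<n$, and put $\xi_k:=(k+1)^{3/4}\hat f_k$, so that $\|\xi\|=\|f\|_{\mathcal{H}^{3/4}}$. By \eqref{eq:banded},
\[
\|f'\|=\kappa\,\big\|(3\xi_{j+1}+\xi_{j+3})_{j\ge0}\big\|+o(1)\|\xi\|\qquad(n\to\infty),
\]
and the triangle inequality places the norm on the right between $2\|\xi\|$ and $4\|\xi\|$. The choices $\xi_k=(\sqrt{-1})^k$ and $\xi_k=1$ on a long block of indices show that both bounds are approached. These are the factors $\binom21=2$ and $2^2=4$ of Theorem~\ref{thm:B}.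

Two things are missing from this argument. First, it uses the diagonal dominance $3>1$. For general $\lambda=2m$ the pair $(3,1)$ is replaced by $(q_0,\dots,q_{m-1})$, and dominance means $2q_0>q(1)$, that is, $4^{-m}\binom{2m}m>\frac14$. The left side decreases in $m$; it equals $70/256$ for $m=4$ and $252/1024$ for $m=5$. So dominance fails for all $\lambda\ge10$. Second, the triangle inequality gives a lower bound only when $\|\xi\|<\infty$ is known in advance, while this is part of what has to be proved.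

\emph{Inversion.} Both defects disappear if one solves for $\xi$ instead. Consider the model equation $\eta_j=3\xi_{j+1}+\xi_{j+3}$ with $\eta\in\ell^2$. Substituting $\xi_{j+1}=\frac13\eta_j-\frac13\xi_{j+3}$ into itself $N$ times gives
\[
\xi_{j+1}=\frac13\sum_{n=0}^{N-1}\Big(-\frac13\Big)^n\eta_{j+2n}+\Big(-\frac13\Big)^N\xi_{j+1+2N}.
\]
For $f\in L_2(\mathbb{R};\mu)$ we know that $|\xi_k|\le(k+1)^{3/4}\|f\|$, and polynomial growth is enough for the last term to vanish as $N\to\infty$. Then $(\xi_{j+1})_{j\ge0}$ lies in $\ell^2$ with norm at most $\frac13\sum_n3^{-n}\|\eta\|=\frac12\|\eta\|$. The coefficients $\frac13(-\frac13)^n$ are the Taylor coefficients of $1/q(\zeta)=1/(3+\zeta)$, and they are summable because the zero of $q$ lies outside the closed unit disc. This property, unlike diagonal dominance, holds for all even $\lambda$.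

\section{Asymptotics of the recurrence coefficients}\label{sec:freud}

The following statement is Freud's conjecture for even $\lambda$, first proved by Magnus \cite{Magnus}. We include a proof.

\begin{proposition}\label{prop:freud}
Let $A>0$ be given by $A^\lambda=(\lambda aq_0)^{-1}$. Then $\lim_{k\to\infty}\alpha_k/k^{1/\lambda}=A$.
\end{proposition}

\begin{proof}
We bound $\alpha_k/k^{1/\lambda}$ above and below, pass to a limit of \eqref{eq:string} along a subsequence, and show that the limiting system has only one admissible solution.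

\emph{Step 1: bounds.} All weights are positive. The walk $k,k-1,k,\dots,k-1$ has weight $\alpha_k^{\lambda-1}$, so \eqref{eq:string} gives $k\ge\lambda a\,\alpha_k^\lambda$, that is, $\alpha_k\le Ck^{1/\lambda}$. Conversely, each of the at most $2^{\lambda-1}$ walks from $k$ to $k-1$ traverses the edge $\{k-1,k\}$, so
\[
k\le\lambda a\,2^{\lambda-1}\alpha_k^2\max_{|i-k|\le\lambda}\alpha_i^{\lambda-2}\le C\alpha_k^2\,k^{1-2/\lambda},
\]
and $\alpha_k\ge ck^{1/\lambda}$ for $k\ge1$.

\emph{Step 2: the limiting system.} Suppose the claim fails. By Step 1 there are $n_\nu\to\infty$ with $\alpha_{n_\nu}/n_\nu^{1/\lambda}\to A'\ne A$. By a diagonal argument we may assume that $\alpha_{n_\nu+j}/n_\nu^{1/\lambda}\to x_j$ for every $j\in\mathbb{Z}$, where $x_j\in[c,C]$ and $x_0=A'$. The right side of \eqref{eq:string} is a homogeneous polynomial of degree $\lambda$ in the neighboring $\alpha$'s. Dividing \eqref{eq:string}, taken at $k=n_\nu+j$, by $n_\nu$ and letting $\nu\to\infty$ gives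
\begin{equation}\label{eq:limit}
G_j(x):=x_j\,(J_x^{\lambda-1})_{j,j-1}=\frac1{\lambda a},\qquad j\in\mathbb{Z},
\end{equation}
where $J_x$ is the Jacobi matrix on $\mathbb{Z}$ with weight $x_j$ on the edge $\{j-1,j\}$. The constant sequence $x_j\equiv A$ solves \eqref{eq:limit}, since there are $q_0$ walks of length $\lambda-1$ from $j$ to $j-1$. It remains to show that \eqref{eq:limit} has at most one positive solution that is bounded above and bounded away from $0$; then $x_0=A$, a contradiction.

\emph{Step 3: a symmetric form of the system.} In place of the comparison of upper and lower limits used for $\lambda=4$ we use convexity. Let $\Gamma$ be the set of closed walks $\gamma=(\gamma_0,\dots,\gamma_\lambda=\gamma_0)$ of length $\lambda$ on $\mathbb{Z}$, with arbitrary starting point. Let $n_j(\gamma)$ be the number of traversals of $\{j-1,j\}$; half of them are upward, because $\gamma$ is closed, and $\sum_jn_j(\gamma)=\lambda$. Put $x^\gamma:=\prod_jx_j^{n_j(\gamma)}$. By definition, $G_j(x)$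 is the sum of $x^\gamma$ over those $\gamma\in\Gamma$ whose first step is $j-1\to j$. Cyclic rotation is a bijection of $\Gamma$ that preserves $x^\gamma$, so for each $t=1,\dots,\lambda$ the sum over those $\gamma$ whose $t$th step is $j-1\to j$ is also $G_j(x)$. Adding over $t$ counts each $\gamma$ once per upward traversal:
\[
\lambda G_j(x)=\frac12\sum_{\gamma\in\Gamma}n_j(\gamma)\,x^\gamma .
\]
At most $(2\lambda+1)2^\lambda$ terms are nonzero. In the variables $u_j=\log x_j$ the sum on the right is formally the gradient of the convex function $\sum_\gamma e^{\langle n(\gamma),u\rangle}$. That series diverges, but its Hessian is a well-defined banded matrix, and this is all we need.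

\emph{Step 4: uniqueness.} Let $x=e^u$ and $\tilde x=e^v$ be two solutions with $|u_j|,|v_j|\le B$ for all $j$, and let $h:=u-v$. With $m_\gamma:=\int_0^1e^{\langle n(\gamma),v+th\rangle}dt$ we have $x^\gamma-\tilde x^\gamma=m_\gamma\langle n(\gamma),h\rangle$ and $e^{-\lambda B}\le m_\gamma\le e^{\lambda B}$. Therefore
\[
0=\sum_\gamma n_j(\gamma)(x^\gamma-\tilde x^\gamma)=\sum_iM_{ji}h_i,\qquad M_{ji}:=\sum_\gamma m_\gamma n_j(\gamma)n_i(\gamma).
\]
The matrix $M$ is symmetric, has bounded entries, and $M_{ji}=0$ for $|i-j|\ge\lambda$; by \eqref{eq:banded} it is bounded on $\ell^2(\mathbb{Z})$. For real finitely supported $g$,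
\[
\langle Mg,g\rangle=\sum_\gamma m_\gamma\langle n(\gamma),g\rangle^2\ge e^{-\lambda B}\lambda^2\|g\|^2,
\]
as one sees by keeping only the walks $j-1,j,j-1,\dots,j-1$, for which $\langle n(\gamma),g\rangle=\lambda g_j$. By continuity the inequality holds for all real $g\in\ell^2(\mathbb{Z})$.

We cannot take $g=h$, because $h$ is only bounded. So we damp it: let $\varphi_j:=e^{-\varepsilon|j|}$ with $0<\varepsilon\le1$, and $g:=(\varphi_jh_j)_j\in\ell^2(\mathbb{Z})$. The matrix $M^\varepsilon_{ij}:=\varphi_iM_{ij}\varphi_j^{-1}$ satisfies $(M^\varepsilon g)_i=\varphi_i(Mh)_i=0$. The entries $M_{ij}(1-\varphi_i/\varphi_j)$ of $M-M^\varepsilon$ are bounded by $C\varepsilon$ and vanish for $|i-j|\ge\lambda$, so $\|M-M^\varepsilon\|\le C\varepsilon$. Hence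
\[
e^{-\lambda B}\lambda^2\|g\|^2\le\langle Mg,g\rangle=\langle(M-M^\varepsilon)g,g\rangle\le C\varepsilon\|g\|^2 .
\]
For small $\varepsilon$ this forces $g=0$, that is, $u=v$.
\end{proof}

For $j\ge\lambda$ no walk of length $\lambda-1$ ending at $j$ feels the boundary of $\mathbb{N}_0$. So $d_{j,j+2i+1}/(\lambda a)$ is a sum of $q_i$ products of $\lambda-1$ factors $\alpha_l$ with $|l-j|\le\lambda$, and Proposition~\ref{prop:freud} yields
\begin{equation}\label{eq:dlimit}
\lim_{j\to\infty}\frac{d_{j,j+2i+1}}{j^\theta}=\kappa q_i\quad(0\le i\le m-1),\qquad \kappa=\lambda aA^{\lambda-1}=(\lambda a)^{1/\lambda}q_0^{-\theta}.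
\end{equation}
This $\kappa$ is the constant of Theorem~\ref{thm:B}.

\section{Inversion on high degrees and proof of Theorem~\ref{thm:A}}\label{sec:A}

By \eqref{eq:dlimit}, $\mathbf{D}$ is asymptotically $\kappa j^\theta$ times a matrix with constant diagonals $q_0,\dots,q_{m-1}$. Its invertibility rests on the location of the zeros of $q$, and this follows from the monotonicity of binomial coefficients.

\begin{lemma}\label{lem:zeros}
The polynomial $q$ has no zeros in $|\zeta|\le1$.
\end{lemma}

\begin{proof}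
If $m=1$, then $q\equiv1$. Otherwise $q_0>q_1>\dots>q_{m-1}>0$ and
\[
(1-\zeta)q(\zeta)=q_0-\sum_{i=1}^{m-1}(q_{i-1}-q_i)\zeta^i-q_{m-1}\zeta^m .
\]
The subtracted powers have positive coefficients with sum $q_0$. For $|\zeta|\le1$ the real part of the right side can vanish only if $\operatorname{Re}\zeta^i=1$ for $1\le i\le m$, in particular $\zeta=1$. But $q(1)>0$.
\end{proof}

As in Section~\ref{sec:four}, we start from a sequence of which only polynomial growth is known, so we need a scale of spaces that includes negative exponents. For $s\in\mathbb{R}$ let $h^s$ be the space of sequences $c=(c_k)_{k\ge0}$ with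
\[
\|c\|_s^2:=\sum_k(k+1)^{2\theta s}|c_k|^2<\infty,
\]
and let $h^s_N$ be the analogous space of sequences $(c_k)_{k\ge N}$. Then $h^0=\ell^2$, $\|c\|_s$ increases with $s$, and $\|f\|_{\mathcal{H}^{r_\lambda}}=\|\hat f\|_r$ for $d=1$. By \eqref{eq:dlimit}, $d_{jk}\le C(j+1)^\theta$, so \eqref{eq:banded} shows that
\begin{equation}\label{eq:Dbounded}
\mathbf{D}:h^{s+1}\to h^s\ \text{ is bounded for every } s\in\mathbb{R}.
\end{equation}
For $j\ge N$ the value $(\mathbf{D}c)_j$ depends only on $c_k$ with $k\ge N+1$. Let $\mathbf{D}_{(N)}$ be the resulting map from sequences on $\{k\ge N+1\}$ to sequences on $\{j\ge N\}$.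

\begin{lemma}\label{lem:iso}
For each $\sigma\in\mathbb{R}$ there is $N_0(\sigma)$ such that $\mathbf{D}_{(N)}:h^{\sigma+1}_{N+1}\to h^\sigma_N$ is an isomorphism for all $N\ge N_0(\sigma)$.
\end{lemma}

\begin{proof}
Identify both spaces isometrically with $\ell^2(\mathbb{N}_0)$, by $\xi_l=(N+l+2)^{\theta(\sigma+1)}c_{N+1+l}$ on $h^{\sigma+1}_{N+1}$ and by $\eta_l=(N+l+1)^{\theta\sigma}y_{N+l}$ on $h^\sigma_N$. Then $\mathbf{D}_{(N)}$ becomes a matrix $\Lambda_N$ whose only nonzero entries are
\[
(\Lambda_N)_{l,l+2i}=(j+1)^{\theta\sigma}\,d_{j,j+2i+1}\,(j+2i+2)^{-\theta(\sigma+1)},\qquad j=N+l,\quad0\le i\le m-1 .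
\]
By \eqref{eq:dlimit} the right side tends to $\kappa q_i$ as $j\to\infty$, hence as $N\to\infty$ uniformly in $l\ge0$. Let $S$ be the backward shift on $\ell^2(\mathbb{N}_0)$, $(S\xi)_l=\xi_{l+1}$, $\|S\|=1$. By \eqref{eq:banded}, $\|\Lambda_N-\kappa q(S^2)\|\to0$. By Lemma~\ref{lem:zeros}, $1/q$ is analytic in a disc of radius greater than one, so $1/q(\zeta)=\sum_n\rho_n\zeta^n$ with $\sum_n|\rho_n|<\infty$, and $\sum_n\rho_nS^{2n}$ is a bounded two-sided inverse of $q(S^2)$. The invertible operators form an open set, so $\Lambda_N$ is invertible for large $N$.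
\end{proof}

The absence of zeros inside the disc is needed here, not only on the circle: if $q(z^2)=0$ with $|z|<1$, then $(z^l)_{l\ge0}\in\ell^2$ lies in the kernel of $q(S^2)$.

The next lemma turns invertibility into a gain of regularity. Surjectivity at the level $\sigma$ produces a good solution, and injectivity at the weaker level $\tau-1$ identifies it with the given sequence.

\begin{lemma}\label{lem:gain}
Let $\sigma,\tau\in\mathbb{R}$. If $c\in h^\tau$ and $\mathbf{D}c\in h^\sigma$, then $c\in h^{\sigma+1}$ and $\|c\|_{\sigma+1}\le C(\|c\|_\tau+\|\mathbf{D}c\|_\sigma)$.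
\end{lemma}

\begin{proof}
If $\tau\ge\sigma+1$ there is nothing to prove. Let $\tau<\sigma+1$ and $N:=\max(N_0(\sigma),N_0(\tau-1))$. Put $c':=(c_k)_{k\ge N+1}\in h^\tau_{N+1}$ and $y:=((\mathbf{D}c)_j)_{j\ge N}=\mathbf{D}_{(N)}c'\in h^\sigma_N$. By Lemma~\ref{lem:iso} for $\sigma$ there is $g\in h^{\sigma+1}_{N+1}$ with $\mathbf{D}_{(N)}g=y$ and $\|g\|_{\sigma+1}\le C\|y\|_\sigma$. Then $g-c'\in h^\tau_{N+1}$ and $\mathbf{D}_{(N)}(g-c')=0$, so $c'=g$ by Lemma~\ref{lem:iso} for $\tau-1$. The finitely many terms with $k\le N$ contribute at most $C\|c\|_\tau^2$ to $\|c\|_{\sigma+1}^2$.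
\end{proof}

\begin{remark}
The hypothesis $c\in h^\tau$ cannot be dropped when $\lambda\ge4$. Since $d_{j,j+\lambda-1}=\lambda a\,\alpha_{j+1}\cdots\alpha_{j+\lambda-1}>0$, the equations $(\mathbf{D}c)_j=0$ can be solved successively for $c_{j+\lambda-1}$, with $c_0,\dots,c_{\lambda-2}$ free. If such a solution lies in some $h^\tau$, then $c_k=0$ for large $k$ by Lemma~\ref{lem:iso}, and $d_{j,j+1}>0$ gives $c_k=0$ for all $k\ge1$ by downward induction. So of the $(\lambda-1)$-dimensional kernel only the coefficient sequences of constants lie in $\bigcup_\tau h^\tau$.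
\end{remark}

\begin{proposition}\label{prop:uni}
If $c\in\ell^2$ and $\mathbf{D}^rc\in\ell^2$, then $c\in h^r$ and
\[
\sum_k(k+1)^{2\theta r}|c_k|^2\le C_1\big(\|c\|^2+\|\mathbf{D}^rc\|^2\big),\qquad C_1=C_1(r,\lambda,a).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:Dbounded}, $\|\mathbf{D}^jc\|_{-j}\le C\|c\|_0$ for $0\le j\le r$. We show $\|\mathbf{D}^{r-i}c\|_i\le C(\|c\|_0+\|\mathbf{D}^rc\|_0)$ by induction on $i=0,\dots,r$. The case $i=0$ is trivial. If the bound holds for some $i<r$, apply Lemma~\ref{lem:gain} with $\tau=-(r-i-1)$ and $\sigma=i$ to the sequence $\mathbf{D}^{r-i-1}c\in h^\tau$, whose image under $\mathbf{D}$ is $\mathbf{D}^{r-i}c\in h^i$. The case $i=r$ is the assertion.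
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f$ be as stated. For $I\subset\{1,\dots,d\}$ put $\hat f^I:=\big(\prod_{i\in I}\mathbf{D}_i^r\big)\hat f$. By Lemma~\ref{lem:weak} and Parseval's identity, $\hat f^I\in\ell^2(\mathbb{N}_0^d)$ and $\|\hat f^I\|=\|D^{\boldsymbol{k}}f\|$, where $k_i=r$ for $i\in I$ and $k_i=0$ otherwise. We remove the weights one index at a time. For $0\le i\le d$ and a sequence $c$ on $\mathbb{N}_0^d$ let
\[
\Phi_i(c):=\sum_{\boldsymbol{k}}\prod_{l>i}(k_l+1)^{2\theta r}\,|c_{\boldsymbol{k}}|^2\in[0,\infty],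
\]
so that $\Phi_0(\hat f)=\|f\|^2_{\mathcal{H}^{r_\lambda}}$ and $\Phi_d(c)=\|c\|^2$. Let $1\le i\le d$ and $I\subset\{1,\dots,i-1\}$. Fix all indices except $k_i$. The resulting slice of $\hat f^I$ is in $\ell^2(\mathbb{N}_0)$, and its image under $\mathbf{D}^r$ is the slice of $\hat f^{I\cup\{i\}}$, which is also in $\ell^2(\mathbb{N}_0)$. Apply Proposition~\ref{prop:uni} to the slice, multiply by $\prod_{l>i}(k_l+1)^{2\theta r}$, and sum over the other indices:
\[
\Phi_{i-1}(\hat f^I)\le C_1\big(\Phi_i(\hat f^I)+\Phi_i(\hat f^{I\cup\{i\}})\big).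
\]
All terms are nonnegative, so no finiteness is needed at this stage. Using this for $i=1,\dots,d$ in turn gives
\[
\|f\|^2_{\mathcal{H}^{r_\lambda}}\le C_1^d\sum_{I\subset\{1,\dots,d\}}\|\hat f^I\|^2=C_1^d\sum_{\boldsymbol{k}\in\{0,r\}^d}\|D^{\boldsymbol{k}}f\|^2\le C_1^d\|f\|^2_{W^r_2}.
\]

For the converse, \eqref{eq:Dbounded} gives $\|\mathbf{D}^jc\|_0\le C\|c\|_r$ for $0\le j\le r$. Applying this to slices, one index after another, we get $\|\mathbf{D}_1^{k_1}\cdots\mathbf{D}_d^{k_d}\hat P\|^2\le C\Phi_0(\hat P)$ for $|\boldsymbol{k}|_\infty\le r$, so $\|P\|_{W^r_2}\le C\|P\|_{\mathcal{H}^{r_\lambda}}$ for polynomials $P$. If $f\in\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$, the partial sums of its expansion over $|\boldsymbol{k}|_\infty\le n$ converge to $f$ in $\mathcal{H}^{r_\lambda}$. They are therefore Cauchy in the complete space $W^r_2$, and their limit there is $f$, since both norms dominate the $L_2$ norm. Hence $f\in W^r_2$ with the same bound.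
\end{proof}

\section{Sharp constants on high degrees}\label{sec:B}

On high degrees $\mathbf{D}$ acts, after normalization, like convolution with the coefficients of
\[
F(z):=zq(z^2)=\sum_{i=0}^{m-1}q_iz^{2i+1}.
\]
On the Fourier side this is multiplication by a function of modulus $|F|$ on the unit circle, so we need the extreme values of $|F|$ there. The maximum is $F(1)$, as the coefficients are positive; the minimum requires a formula. Let $B_k:=\binom{2k}k$.

\begin{lemma}\label{lem:symbol}
For $z=e^{it}$ and $y=4\cos^2t$,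
\[
|F(z)|^2=(2m-1)B_{m-1}\sum_{k=0}^{m-1}\frac{B_k}{m+k}\,y^{m-1-k}.
\]
Hence $\min_{|z|=1}|F|=\binom{2m-2}{m-1}$ and $\max_{|z|=1}|F|=2^{2m-2}$.
\end{lemma}

For example, $|F|^2=3y+4$ for $\lambda=4$ and $|F|^2=10y^2+15y+36$ for $\lambda=6$, with $0\le y\le4$.

\begin{proof}
Write $F=F_m$. By \eqref{eq:q}, $F_m$ is the part of $(z+z^{-1})^{2m-1}$ with positive exponents, so $F_m(z)+F_m(1/z)=(z+z^{-1})^{2m-1}$ and $\operatorname{Re}F_m=\frac12(2\cos t)^{2m-1}$ on the circle.

For the imaginary part multiply this identity by $(z+z^{-1})^2=z^2+2+z^{-2}$. The only term of $(z+z^{-1})^2F_m(z)$ with negative exponent is $\binom{2m-1}{m-1}z^{-1}$, and the only term of $(z+z^{-1})^2F_m(1/z)$ with positive exponent is $\binom{2m-1}{m-1}z$. Thus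
\[
F_{m+1}(z)=(z+z^{-1})^2F_m(z)+\binom{2m-1}{m-1}(z-z^{-1}).
\]
Since $(z+z^{-1})^2=y$ and $2\binom{2m-1}{m-1}=B_m$, we get $\operatorname{Im}F_{m+1}=y\operatorname{Im}F_m+B_m\sin t$. With $\operatorname{Im}F_1=\sin t$ this gives $\operatorname{Im}F_m=\sin t\sum_{k=0}^{m-1}B_ky^{m-1-k}$.

Put $g(x):=\sum_{k=0}^{m-1}B_kx^k$. For $y>0$ and $x=1/y$, using $\sin^2t=1-y/4$,
\[
|F|^2=\tfrac14y^{2m-1}+\big(1-\tfrac y4\big)y^{2m-2}g(x)^2=\tfrac14y^{2m-1}\big[1-(1-4x)g(x)^2\big].
\]
The polynomial $g$ is a partial sum of the series of $(1-4x)^{-1/2}$, so the bracket measures a truncation error, which we compute by differentiating. The coefficient of $x^k$ in $(1-4x)g'-2g$ is $(k+1)B_{k+1}-(4k+2)B_k=0$ for $k\le m-2$, and $-(4m-2)B_{m-1}$ for $k=m-1$. Therefore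
\[
\frac d{dx}\big[(1-4x)g^2\big]=2g\big[(1-4x)g'-2g\big]=-2(4m-2)B_{m-1}x^{m-1}g .
\]
Integrating from $0$, where $(1-4x)g^2=1$, gives
\[
1-(1-4x)g(x)^2=2(4m-2)B_{m-1}\sum_{k=0}^{m-1}\frac{B_kx^{m+k}}{m+k}.
\]
Multiplying by $\frac14y^{2m-1}$ gives the formula for $y>0$, and $y=0$ follows by continuity. The coefficients are positive, so $|F|$ is smallest at $y=0$, where only $k=m-1$ survives and $|F|^2=B_{m-1}^2$, and largest at $y=4$, where $|F|=F(1)=q(1)=2^{2m-2}$.
\end{proof}

To pass from $d=1$ to general $d$ we use tensor products. Recall that the Hilbert tensor power $X^{\otimes d}$ of a Hilbert space $X$ is the completion of the algebraic tensor power for the inner product with $\langle\bigotimes_ix_i,\bigotimes_iy_i\rangle=\prod_i\langle x_i,y_i\rangle$. A bounded operator $T$ on $X$ induces $T^{\otimes d}$ with $T^{\otimes d}\bigotimes_ix_i=\bigotimes_iTx_i$, and $\|T^{\otimes d}\|=\|T\|^d$, $(TT')^{\otimes d}=T^{\otimes d}T'^{\otimes d}$, $(T^{\otimes d})^*=(T^*)^{\otimes d}$.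

\begin{lemma}\label{lem:tensor}
Let $T$ be a bounded self-adjoint operator on $X$, and let $\tau>0$ and $\tau'$ be the infimum and supremum of $\langle Tx,x\rangle$ over unit vectors $x\in X$. Then the infimum and supremum of $\langle T^{\otimes d}x,x\rangle$ over unit vectors $x\in X^{\otimes d}$ are $\tau^d$ and $\tau'^d$.
\end{lemma}

\begin{proof}
We have $\|T^{1/2}\|^2=\tau'$, $\|T^{-1/2}\|^2=\tau^{-1}$, and $\langle T^{\otimes d}x,x\rangle=\|(T^{1/2})^{\otimes d}x\|^2\le\tau'^d\|x\|^2$. Also $\|x\|^2=\|(T^{-1/2})^{\otimes d}(T^{1/2})^{\otimes d}x\|^2\le\tau^{-d}\langle T^{\otimes d}x,x\rangle$. The vectors $x_1\otimes\dots\otimes x_1$ with $\|x_1\|=1$ give the values $\langle Tx_1,x_1\rangle^d$, so both bounds are sharp.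
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Case $d=1$.} Let $\ell:=r(\lambda-1)$ and $n\ge\ell$. By Theorem~\ref{thm:A}, the functions $f\in Y_n$ are exactly those with coefficients $c_k=0$ for $k<n$ and $c_{n+l}=(n+l+1)^{-\theta r}\xi_l$ for $l\ge0$, where $0\ne\xi\in\ell^2(\mathbb{N}_0)$, and $\|f\|_{\mathcal{H}^{r_\lambda}}=\|\xi\|$. Below, $o(1)$ refers to $n\to\infty$, uniformly in $\xi$. The lower derivatives are negligible: for $j<r$, Lemma~\ref{lem:weak} and \eqref{eq:Dbounded} give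
\[
\|f^{(j)}\|=\|\mathbf{D}^jc\|_0\le C\|c\|_j\le Cn^{-\theta(r-j)}\|\xi\|,
\]
so $\|f\|_{W^r_2}=\|\mathbf{D}^rc\|_0+o(1)\|\xi\|$.

Write $F(z)^r=\sum_{l=1}^\ell\phi_lz^l$. The entry $(\mathbf{D}^r)_{i,i+l}$ vanishes unless $1\le l\le\ell$, and it is the sum of the products $d_{i,i+l_1}d_{i+l_1,i+l_1+l_2}\cdots$ over $l_1+\dots+l_r=l$. By \eqref{eq:dlimit}, $d_{j,j+l'}/j^\theta$ tends to $\kappa$ times the coefficient of $z^{l'}$ in $F$, so
\[
(\mathbf{D}^r)_{i,i+l}\,(i+l+1)^{-\theta r}\to\kappa^r\phi_l\qquad(i\to\infty).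
\]
Extend $\xi$ by zero to $\mathbb{Z}$. Then $(\mathbf{D}^rc)_{n+j}=\sum_l(\mathbf{D}^r)_{n+j,n+j+l}(n+j+l+1)^{-\theta r}\xi_{j+l}$, which vanishes for $j<-\ell$, as does $\sum_l\phi_l\xi_{j+l}$. All rows involved have index at least $n-\ell$, so \eqref{eq:banded} gives
\[
\|\mathbf{D}^rc\|_0=\kappa^r\Big\|\Big(\sum_l\phi_l\xi_{j+l}\Big)_{j\in\mathbb{Z}}\Big\|+o(1)\|\xi\| .
\]
Let $\psi(t):=\sum_{l\ge0}\xi_le^{ilt}$ in $L_2(\mathbb{T})$ with normalized measure, so $\|\psi\|=\|\xi\|$. The sequence $(\xi_{j+l})_j$ is the Fourier sequence of $e^{-ilt}\psi$. With $\omega(t):=|F(e^{-it})|^r=|F(e^{it})|^r$ we obtain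
\[
\|f\|_{W^r_2}=\kappa^r\|\omega\psi\|_{L_2(\mathbb{T})}+o(1)\|\psi\|_{L_2(\mathbb{T})}.
\]
The ratio $\|\omega\psi\|/\|\psi\|$ lies between $\min\omega$ and $\max\omega$. Both bounds are approached by admissible $\psi$: for $\psi_N(t):=N^{-1/2}\sum_{l=0}^{N-1}e^{il(t-t_0)}$ we have $\|\psi_N\|=1$, and $|\psi_N|^2$ is the Fej\'er kernel centered at $t_0$, so $\|\omega\psi_N\|^2\to\omega(t_0)^2$ by continuity of $\omega$. Lemma~\ref{lem:symbol} completes the case $d=1$.

\emph{General $d$.} Let $X_n:=\{f\in\mathcal{H}^{r_\lambda}(\mathbb{R}):\hat f_k=0\text{ for }k<n\}$ with the $\mathcal{H}^{r_\lambda}$ inner product. By Theorem~\ref{thm:A} the $W^r_2$ inner product is a bounded form on $X_n$ that is bounded below, so $\langle f,g\rangle_{W^r_2}=\langle T_nf,g\rangle_{\mathcal{H}^{r_\lambda}}$ with $T_n$ bounded and self-adjoint. Its bounds $0<\tau_n\le\tau_n'$ are the squares of the univariate infimum and supremum. In dimension $d$, Theorem~\ref{thm:A} shows that $Y_n\cup\{0\}$ with the $\mathcal{H}^{r_\lambda}$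 norm is the closed span of the $H_{\boldsymbol{k}}$ with $\min_ik_i\ge n$; as the weights are products, $p_{k_1}\otimes\dots\otimes p_{k_d}\mapsto H_{\boldsymbol{k}}$ identifies it with $X_n^{\otimes d}$. Here mixed smoothness enters: the set $\{|\boldsymbol{j}|_\infty\le r\}$ is a product, so
\begin{equation}\label{eq:factor}
\langle H_{\boldsymbol{k}},H_{\boldsymbol{l}}\rangle_{W^r_2}=\sum_{\boldsymbol{j}\in\{0,\dots,r\}^d}\prod_i\big\langle p_{k_i}^{(j_i)},p_{l_i}^{(j_i)}\big\rangle=\prod_i\langle p_{k_i},p_{l_i}\rangle_{W^r_2}.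
\end{equation}
Thus the $W^r_2$ form agrees with the form of $T_n^{\otimes d}$ on the span of the $H_{\boldsymbol{k}}$, and then everywhere, since both are bounded. By Lemma~\ref{lem:tensor} the $d$-dimensional infimum and supremum are $\tau_n^{d/2}$ and $\tau_n'^{d/2}$, the $d$th powers of the univariate ones.
\end{proof}

\section{All real exponents $\lambda>1$}\label{sec:C}

Now $\lambda>1$ is real. The derivative of $a|x|^\lambda$ is in general not a polynomial, and the banded structure is lost. We use instead two published inequalities for $d=1$. Let $\mathcal{E}_n(f):=\inf_{\deg P\le n}\|f-P\|_{L_2(\mathbb{R};\mu)}$ and $W^k:=W^k_2(\mathbb{R};\mu)$, $W^0:=L_2(\mathbb{R};\mu)$.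
\begin{itemize}
\item \emph{Jackson inequality} \cite{DL}: $\mathcal{E}_n(f)\le Cn^{-\theta}\|f'\|$ for $f\in W^1$, $n\ge1$.
\item \emph{Bernstein inequality} \cite{LL}: $\|P'\|\le Cn^\theta\|P\|$ for $\deg P\le n$, $n\ge1$.
\end{itemize}
These sources treat the weights $\exp(-|x|^\lambda)$, $\lambda>1$, whose Mhaskar--Rakhmanov--Saff numbers satisfy $a_n\asymp n^{1/\lambda}$, so that $a_n/n\asymp n^{-\theta}$. A linear change of variable gives our $w$. Both inequalities iterate: for $s\in\mathbb{N}$ and $n\ge1$,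
\begin{equation}\label{eq:JB}
\mathcal{E}_n(f)\le C_sn^{-\theta s}\|f\|_{W^s}\quad(f\in W^s),\qquad\|P\|_{W^s}\le C_sn^{\theta s}\|P\|\quad(\deg P\le n).
\end{equation}
The second bound follows by applying Bernstein's inequality to $P,P',\dots,P^{(s-1)}$. For the first, let $n\ge2$, let $P$ be a best approximation to $f'$ of degree at most $n-1$, and let $P_1'=P$. Then $\mathcal{E}_n(f)=\mathcal{E}_n(f-P_1)\le Cn^{-\theta}\mathcal{E}_{n-1}(f')$, and induction on $s$ applies because $n-1\ge n/2$. For $n=1$ use $\mathcal{E}_1(f)\le\|f\|$.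

Used with $s=r$, the first bound says only that each dyadic block of the series for $\|f\|^2_{\mathcal{H}^{r_\lambda}}$ is at most $C\|f\|^2_{W^r}$; it does not give summability over the blocks. To gain it, we split $f$ into pieces of known ``frequency'' in the Sobolev scale and apply \eqref{eq:JB} to each piece with $s>r$. This requires a self-adjoint operator whose powers generate the spaces $W^k$.

\subsection{Density of test functions}

\begin{lemma}\label{lem:dense}
For $k,d\in\mathbb{N}$, finite sums of products $\varphi_1(x_1)\cdots\varphi_d(x_d)$ with $\varphi_i\in C_c^\infty(\mathbb{R})$ are dense in $W^k_2(\mathbb{R}^d;\mu)$.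
\end{lemma}

\begin{proof}
Let $f\in W^k_2$ and let $\chi_R$ be as in the proof of Lemma~\ref{lem:weak}. By the Leibniz rule, $D^{\boldsymbol{j}}(\chi_Rf)=\chi_RD^{\boldsymbol{j}}f$ up to terms of norm $O(1/R)\|f\|_{W^k_2}$, so $\chi_Rf\to f$ in $W^k_2$. On a compact set $w$ is bounded above and below, so the mollifications of $\chi_Rf$ converge to $\chi_Rf$ in $W^k_2$. Finally let $\varphi\in C_c^\infty(\mathbb{R}^d)$ be supported in $[-R,R]^d$. The Fourier series of $\varphi$ on $[-2R,2R]^d$ converges uniformly with all derivatives. Multiply its partial sums by $\prod_i\eta(x_i)$, where $\eta\in C_c^\infty(-2R,2R)$ and $\eta=1$ on $[-R,R]$. The results have the required form and converge to $\varphi$ uniformly with all derivatives, hence in $W^k_2$.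
\end{proof}

\subsection{An operator that generates the Sobolev scale}
The natural candidate $f\mapsto f-f''-(w'/w)f'$ has coefficients that need not be smooth at $0$, so we first modify the weight. Let $V\in C^\infty(\mathbb{R})$ be real and even with $V(x)=a|x|^\lambda$ for $|x|\ge1$, and let $w_1:=e^{-V+b}$. Then $w_1\asymp w$, so $w_1$ defines the same spaces $W^k$ with equivalent norms. \emph{In this subsection and the next, norms and inner products are taken with respect to $w_1$.} From the explicit form of $V$ for $|x|\ge1$ and smoothness on $[-1,1]$,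
\begin{equation}\label{eq:V}
|V^{(j)}|\le C_j(1+|x|)^{\lambda-1}\ (j\ge1),\quad(1+|x|)^{\lambda-1}\le C(1+|V'|),\quad -K\le V''\le\tfrac14V'^2+K
\end{equation}
with a constant $K$; for the last bound note that $V''/V'^2$ is a multiple of $|x|^{-\lambda}$ for $|x|\ge1$. If $g$ is compactly supported with $g,g'\in L_2$, then $|g|^2$ is absolutely continuous with derivative $2\operatorname{Re}(g'\bar g)$, which justifies the integrations by parts below.

\begin{lemma}\label{lem:mult}
For $g\in W^1$, $\|(1+|x|)^{\lambda-1}g\|\le C\|g\|_{W^1}$. Multiplication by $V'$ or by $V''$ maps $W^{k+1}$ boundedly into $W^k$ for all $k\ge0$.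
\end{lemma}

\begin{proof}
Let $g\in W^1$ have compact support. Since $w_1'=-V'w_1$,
\[
\int V'^2|g|^2w_1=-\int V'|g|^2w_1'=\int V''|g|^2w_1+2\operatorname{Re}\int V'g'\bar g\,w_1 .
\]
By \eqref{eq:V} and $2|V'g||g'|\le\frac12V'^2|g|^2+2|g'|^2$, the right side is at most $\frac34\|V'g\|^2+K\|g\|^2+2\|g'\|^2$. So $\|V'g\|\le C\|g\|_{W^1}$. For general $g$ apply this to $\chi_Rg$, note $\|\chi_Rg\|_{W^1}\le C\|g\|_{W^1}$ for $R\ge1$, and use Fatou's lemma. The first claim follows from \eqref{eq:V}. For the second, a derivative of order $j\le k$ of $V'g$ or $V''g$ is a sum of terms $V^{(i)}g^{(l)}$ with $i\ge1$ and $l\le k$, and $g^{(l)}\in W^1$.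
\end{proof}

We recall the representation theorems for forms. Let $\mathfrak{a}$ be an inner product on a dense subspace $\mathcal{D}$ of a Hilbert space, with $\mathfrak{a}(f,f)\ge\|f\|^2$ and $\mathcal{D}$ complete under $\mathfrak{a}$. Then there is a self-adjoint operator $L\ge1$ such that $f\in D(L)$ and $Lf=u$ if and only if $f\in\mathcal{D}$ and $\mathfrak{a}(f,g)=\langle u,g\rangle$ for all $g\in\mathcal{D}$; moreover $D(L^{1/2})=\mathcal{D}$ and $\|L^{1/2}f\|^2=\mathfrak{a}(f,f)$. Let $L$ be the operator of the form $\langle f,g\rangle+\langle f',g'\rangle$ on $W^1$. By Lemma~\ref{lem:dense} it suffices to test with $g\in C_c^\infty(\mathbb{R})$. Then $\varphi:=\bar gw_1$ runs through all of $C_c^\infty(\mathbb{R})$, because $w_1$ is smooth and positive, and $\bar g'w_1=\varphi'+V'\varphi$. Hence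
\begin{equation}\label{eq:domain}
f\in D(L),\ Lf=u\iff f\in W^1,\ u\in L_2,\ f-f''+V'f'=u\text{ as distributions.}
\end{equation}

\begin{lemma}\label{lem:elliptic}
Let $k\ge0$. Then $f\in W^{k+2}$ if and only if $f\in D(L)$ and $Lf\in W^k$, and in this case $\|f\|_{W^{k+2}}\asymp\|Lf\|_{W^k}$.
\end{lemma}

\begin{proof}
If $f\in W^{k+2}$, then $u:=f-f''+V'f'\in W^k$ and $\|u\|_{W^k}\le C\|f\|_{W^{k+2}}$ by Lemma~\ref{lem:mult}, and \eqref{eq:domain} applies. We prove the converse by induction on $k$. Let $f\in D(L)$, $u:=Lf\in W^k$, $g:=f'$.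

\emph{Case $k=0$.} From $\|f\|_{W^1}^2=\langle u,f\rangle\le\|u\|\|f\|_{W^1}$ we get $\|f\|_{W^1}\le\|u\|$. Put $v:=u-f=-g'+V'g\in L_2$, so $\|v\|\le2\|u\|$. Then $g'=V'g-v$ is locally square integrable, but we do not yet know that $g'$ and $V'g$ are separately in $L_2$. Let $g_R:=\chi_Rg$ and $v_R:=-g_R'+V'g_R=\chi_Rv-\chi_R'g$. Since $(V'w_1)'=(V''-V'^2)w_1$,
\[
\|v_R\|^2=\|g_R'\|^2+\|V'g_R\|^2-\int(|g_R|^2)'V'w_1=\|g_R'\|^2+\int V''|g_R|^2w_1\ge\|g_R'\|^2-K\|g_R\|^2 .
\]
As $R\to\infty$, $v_R\to v$ and $g_R\to g$ in $L_2$, and $g_R'\to g'$ pointwise almost everywhere. Fatou's lemma gives $\|f''\|^2\le\|v\|^2+K\|f'\|^2\le C\|u\|^2$.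

\emph{Case $k\ge1$.} By the case $k-1$, $f\in W^{k+1}$ and $\|f\|_{W^{k+1}}\le C\|u\|_{W^{k-1}}$. So $g\in W^k\subset W^1$, and differentiating the equation in \eqref{eq:domain} gives $g-g''+V'g'=u'-V''g$. By Lemma~\ref{lem:mult} the right side lies in $W^{k-1}$ with norm at most $C(\|u\|_{W^k}+\|g\|_{W^k})\le C\|u\|_{W^k}$. By \eqref{eq:domain}, $g\in D(L)$, and the case $k-1$ gives $g\in W^{k+1}$ with $\|g\|_{W^{k+1}}\le C\|u\|_{W^k}$. Hence $f\in W^{k+2}$ with the required bound.
\end{proof}

For $s\ge2$, $f\in D(L^{s/2})$ if and only if $f\in D(L)$ and $Lf\in D(L^{(s-2)/2})$, and $L^{s/2}f=L^{(s-2)/2}Lf$. Starting from $D(L^0)=W^0$ and $D(L^{1/2})=W^1$, Lemma~\ref{lem:elliptic} and induction in steps of two give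
\begin{equation}\label{eq:powers}
D(L^{s/2})=W^s,\qquad\|L^{s/2}f\|\asymp\|f\|_{W^s}\qquad(s\in\mathbb{N}).
\end{equation}

\subsection{Two almost orthogonal decompositions}
For $j\ge0$ let $E_j$ be the spectral projection of $L$ for the interval $[4^j,4^{j+1})$. Since $L\ge1$, $f=\sum_jE_jf$ in $L_2$. For $i\ge0$ let $\Pi_i$ be the $L_2(\mathbb{R};\mu)$-orthogonal projection onto the span of the $p_k$ with $2^i\le(k+1)^\theta<2^{i+1}$. Since $\theta>0$, these spans are finite dimensional, and $f=\sum_i\Pi_if$ in $L_2$. The $E_j$ are orthogonal for $w_1$ and the $\Pi_i$ for $w$; as the norms are equivalent, both families are uniformly bounded. By the spectral theorem with \eqref{eq:powers}, and by the definition of $\mathcal{H}^{r_\lambda}$,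
\begin{equation}\label{eq:dyadic}
\|f\|^2_{W^r}\asymp\sum_j4^{jr}\|E_jf\|^2,\qquad\|f\|^2_{\mathcal{H}^{r_\lambda}}\asymp\sum_i4^{ir}\|\Pi_if\|^2,
\end{equation}
and in each case $f\in L_2$ belongs to the space if and only if the series is finite.

\begin{lemma}\label{lem:almost}
Let $s\in\mathbb{N}$. For $f\in L_2$ and $i,j\ge0$,
\[
\|\Pi_iE_jf\|\le C\min\big(1,2^{-(i-j)s}\big)\|E_jf\|,\qquad\|E_j\Pi_if\|\le C\min\big(1,2^{-(j-i)s}\big)\|\Pi_if\| .
\]
\end{lemma}

\begin{proof}
The bounds with $1$ hold by uniform boundedness. We first show $\|\Pi_ig\|\le C2^{-is}\|g\|_{W^s}$ for $g\in W^s$. For $i=0$ this is trivial. For $i\ge1$ let $n+1$ be the smallest integer $k$ with $(k+1)^\theta\ge2^i$. Then $n+2\ge2^{i/\theta}>2$, so $n\ge1$ and $n\ge\frac13\,2^{i/\theta}$. Since $\Pi_i$ annihilates polynomials of degree at most $n$, $\|\Pi_ig\|\le C\mathcal{E}_n(g)\le Cn^{-\theta s}\|g\|_{W^s}$ by \eqref{eq:JB}. Take $g=E_jf$, which lies in $W^s$ with $\|g\|_{W^s}\le C\|L^{s/2}E_jf\|\le C2^{(j+1)s}\|E_jf\|$ by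 \eqref{eq:powers}. This gives the first estimate.

For the second, $P:=\Pi_if$ is a polynomial of degree less than $2^{(i+1)/\theta}$. By the spectral theorem, \eqref{eq:powers} and \eqref{eq:JB},
\[
\|E_jP\|\le2^{-js}\|L^{s/2}P\|\le C2^{-js}\|P\|_{W^s}\le C2^{-js}2^{is}\|P\| .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C} for $d=1$]
Take $s=r+1$ and let $\beta_l:=2^{lr}\min(1,2^{-ls})$, $l\in\mathbb{Z}$. Then $\beta_l=2^{lr}$ for $l\le0$ and $\beta_l=2^{-l}$ for $l>0$, so $\beta\in\ell^1(\mathbb{Z})$; this is where $0<r<s$ is used. Let $f\in W^r$. Since $\Pi_if=\sum_j\Pi_iE_jf$ in $L_2$, Lemma~\ref{lem:almost} gives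
\[
2^{ir}\|\Pi_if\|\le C\sum_j\beta_{i-j}\,2^{jr}\|E_jf\| .
\]
Young's inequality $\|\beta*y\|_{\ell^2}\le\|\beta\|_{\ell^1}\|y\|_{\ell^2}$ and \eqref{eq:dyadic} yield $f\in\mathcal{H}^{r_\lambda}$ and $\|f\|_{\mathcal{H}^{r_\lambda}}\le C\|f\|_{W^r}$. Conversely, let $f\in\mathcal{H}^{r_\lambda}$. From $E_jf=\sum_iE_j\Pi_if$ and the second estimate of Lemma~\ref{lem:almost},
\[
2^{jr}\|E_jf\|\le C\sum_i\beta_{j-i}\,2^{ir}\|\Pi_if\|,
\]
so $f\in W^r$ and $\|f\|_{W^r}\le C\|f\|_{\mathcal{H}^{r_\lambda}}$.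
\end{proof}

\subsection{Passage to dimension $d$}

\begin{proof}[Proof of Theorem~\ref{thm:C} for general $d$]
We return to the norms defined by $w$. Let $X:=\mathcal{H}^{r_\lambda}(\mathbb{R})=W^r_2(\mathbb{R};\mu)$ with the $\mathcal{H}^{r_\lambda}$ inner product. By the case $d=1$, $\langle f,g\rangle_{W^r_2}=\langle Tf,g\rangle_{\mathcal{H}^{r_\lambda}}$ with $T$ self-adjoint and $c\|f\|^2_X\le\langle Tf,f\rangle_X\le C\|f\|_X^2$. Let $Z$ be the space of finite sums of products $f_1(x_1)\cdots f_d(x_d)$ with $f_i\in X$. By Fubini's theorem such a product has coefficients $\prod_i(\hat f_i)_{k_i}$ and weak derivatives $\prod_if_i^{(j_i)}(x_i)$. So $Z$ lies in both $d$-dimensional spaces, and both inner products factor on products, the $W^r_2$ inner product as in \eqref{eq:factor}. Thus $Z$ with the $\mathcal{H}^{r_\lambda}$ norm is the algebraic tensor power of $X$, and the $W^r_2$ form on $Z$ is the form of $T^{\otimes d}$. By Lemma~\ref{lem:tensor},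
\[
c^d\|f\|^2_{\mathcal{H}^{r_\lambda}}\le\|f\|^2_{W^r_2}\le C^d\|f\|^2_{\mathcal{H}^{r_\lambda}},\qquad f\in Z .
\]
The space $Z$ is dense in $\mathcal{H}^{r_\lambda}(\mathbb{R}^d)$, as it contains the $H_{\boldsymbol{k}}$, and dense in $W^r_2(\mathbb{R}^d;\mu)$ by Lemma~\ref{lem:dense}. Let $f$ belong to one of the two spaces and let $f_n\in Z$ converge to $f$ in it. Then $(f_n)$ is Cauchy in the other space, which is complete, and the limit there is again $f$, because both norms dominate the $L_2$ norm. So $f$ lies in both spaces, and the displayed inequalities pass to the limit.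
\end{proof}

\begin{thebibliography}{9}

\bibitem{DL}
Z.~Ditzian and D.~S.~Lubinsky, \emph{Constr. Approx.} 13 (1997), 99--152.

\bibitem{Dung}
Dinh D\~ung, Weighted sampling recovery of functions with mixed smoothness, arXiv:2405.16400 (2024).

\bibitem{LL}
A.~L.~Levin and D.~S.~Lubinsky, \emph{J. Approx. Theory} 49 (1987), 149--169.

\bibitem{Magnus}
A.~Magnus, Lecture Notes in Math. 1171, 1985.

\end{thebibliography}
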